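\title{Three-trade robustness of complete simple games with two shift-minimal winning types}

\begin{abstract}
A simple game is weighted if and only if it is $k$-trade robust for every $k$. We prove that a complete simple game with exactly two shift-minimal winning coalition types is weighted as soon as it is $3$-trade robust, and that $3$ cannot be replaced by $2$. The proof is elementary. In partial-sum coordinates the inequalities that the weights must satisfy are organized by a directed graph on the types of voters. Trades of length at most three exclude short cycles in this graph, the linear order of the types then excludes long cycles, and the weights are chosen one type at a time.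
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Weighted games and trades}
Let $N$ be a finite set of voters. A \emph{simple game} is a pair $(N,\mathcal W)$ with $\mathcal W\subseteq 2^N$ such that $\emptyset\notin\mathcal W$, $N\in\mathcal W$, and $S\in\mathcal W$, $S\subseteq S'\subseteq N$ imply $S'\in\mathcal W$. Coalitions in $\mathcal W$ are \emph{winning}, the others are \emph{losing}. The game is \emph{weighted} if there are weights $w_i\ge0$ $(i\in N)$ and a quota $q>0$ such that $S\in\mathcal W$ if and only if $\sum_{i\in S}w_i\ge q$.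

To show that a game is weighted one writes down weights. To show that it is not, one exhibits a trade. A \emph{trading transform of length $j$} is a pair of sequences of coalitions $(S_1,\dots,S_j;S'_1,\dots,S'_j)$ such that every voter lies in exactly as many of the $S_s$ as of the $S'_s$: the second sequence arises from the first by letting the coalitions exchange members. The game is \emph{$k$-trade robust} if there is no trading transform of length $j\le k$ in which all $S_s$ are winning and all $S'_s$ are losing. A trade conserves total weight. In a weighted game $j$ winning coalitions weigh at least $jq$ together and $j$ losing coalitions weigh less than $jq$, so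
\begin{equation}\label{eq:trivial}
\text{a weighted game is $k$-trade robust for every $k$.}
\end{equation}
It is known that the converse holds as well, although we shall not use this. For a given class of games one may therefore ask how long a trade one has to inspect: is there a fixed $k$ such that, within the class, $k$-trade robustness implies weightedness? Length $1$ gives no information, since a trading transform of length $1$ has $S_1=S'_1$.

\subsection*{Complete games}
Write $i\succeq j$ if $S\cup\{j\}\in\mathcal W$ implies $S\cup\{i\}\in\mathcal W$ for every $S\subseteq N\setminus\{i,j\}$. This is the \emph{desirability} preorder, and the game is \emph{complete} if it is total. If $i$ and $j$ are incomparable, there are $S,S'$ with $S\cup\{j\}$, $S'\cup\{i\}$ winning and $S\cup\{i\}$, $S'\cup\{j\}$ losing, which is a trade of length $2$. So every $2$-trade robust game is complete, and complete games are the class in which our question lives.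

In a complete game $N$ splits into equivalence classes $N_1\succ N_2\succ\dots\succ N_t$, the \emph{types}, of sizes $\overline n=(n_1,\dots,n_t)$. Whether a coalition $S$ wins depends only on its \emph{type vector} $m=(|S\cap N_1|,\dots,|S\cap N_t|)$. Adding a voter, or replacing a voter by one of a more desirable type, keeps a coalition winning, and these moves increase the \emph{partial sums}
\[
M=(M_1,\dots,M_t),\qquad M_k=m_1+\dots+m_k .
\]
Order the type vectors by $m'\preceq m$ if $M'_k\le M_k$ for all $k$. A coalition wins if and only if its type vector lies above a minimal element of the set of winning type vectors (a proof is recalled after Lemma~\ref{lem:max}). These minimal elements are the \emph{shift-minimal winning types}, and $r$ denotes their number. A complete game is thus described by $\overline n$ and the $r\times t$ matrix $\mathcal M$ whose rows are the shift-minimal winning types, and $t$ and $r$ are the two natural measures of its complexity.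

It is known that every complete simple game with at most $5$ voters is weighted, and that for $t\le2$ weightedness is equivalent to $2$-trade robustness. The same is true for $r=1$, by a short argument given in Section~\ref{sec:one}. For $r=2$ trades of length $2$ no longer suffice: the game with $11$ voters given by
\begin{equation}\label{eq:eleven}
\overline n=(3,3,5),\qquad \mathcal M=\begin{pmatrix}2&2&3\\1&2&5\end{pmatrix}
\end{equation}
is $2$-trade robust but not $3$-trade robust. The next candidate is $k=3$. Since the number of types and the number of voters are arbitrary, the definitions alone give no reason why any fixed $k$ should do. The question whether every $3$-trade robust complete simple game with $r=2$ is weighted is posed in \cite{FFK}. The answer is yes.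

\begin{theorem}\label{thm:main}
A complete simple game with $r=2$ is weighted if and only if it is $3$-trade robust.
\end{theorem}

The proof gives more precise information. Vectors in $\mathbb R^t$ are compared componentwise. For $r=2$ let $A$ and $B$ be the partial-sum vectors of the two rows of $\mathcal M$; they are incomparable, and a coalition with partial sums $M$ wins if and only if $M\ge A$ or $M\ge B$. A \emph{$k$-certificate} consists of partial-sum vectors $L^1,\dots,L^k$ of losing coalitions, repetitions allowed, and vectors $X^1,\dots,X^k\in\{A,B\}$ with $\sum_s(L^s-X^s)\ge0$. A voter $i$ is \emph{null} if adding $i$ to a losing coalition never makes it winning.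

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For a complete simple game with $r=2$ and $t$ types the following are equivalent: the game is weighted; it is $3$-trade robust; it has no $k$-certificate with $k\le3$. In the last condition the vectors $L^s$ may be restricted to the at most $t^2+2t$ explicit vectors of Lemma~\ref{lem:list}.
\item[(b)] For every $n\ge11$ there is a complete simple game with $r=2$ and $n$ voters that is $2$-trade robust but not $3$-trade robust.
\item[(c)] If a complete simple game with $r=2$ and without null voters is $2$-trade robust, then, after possibly exchanging $A$ and $B$, there is an index $\tau$ with $B_\tau=A_\tau+1$ and $A_k\ge B_k$ for all $k\ne\tau$.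
\end{enumerate}
\end{theorem}

The proof is self-contained. Section~\ref{sec:prelim} translates weights and trades into partial sums, lists the maximal losing vectors and proves (b). Section~\ref{sec:one} carries out the method for $r=1$, where it fits on a page. Section~\ref{sec:reduction} reduces the case $r=2$ to Theorem~\ref{thm:reduced} and proves (c). Theorem~\ref{thm:reduced} is proved in Sections~\ref{sec:arrows}--\ref{sec:Lb}.

\section{Partial sums, certificates and maximal losing vectors}\label{sec:prelim}

\subsection{Weights and trades in partial sums}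
Fix integers $n_1,\dots,n_t\ge1$ and disjoint sets $N_1,\dots,N_t$ of these sizes with union $N$. Put $[t]=\{1,\dots,t\}$ and $\nu_k=n_1+\dots+n_k$, and let $e_k$ be the $k$-th unit vector. The partial-sum vectors of coalitions form the set
\[
\mathcal F=\{M\in\mathbb Z^t:\ 0\le M_k-M_{k-1}\le n_k \text{ for all } k\in[t]\},\qquad M_0=0 .
\]
It is closed under the componentwise minimum: if $M,M'\in\mathcal F$, then $\min(M_k,M'_k)$ lies between $\min(M_{k-1},M'_{k-1})$ and $\min(M_{k-1},M'_{k-1})+n_k$.

A nonempty set $\mathcal A\subseteq\mathcal F\setminus\{0\}$ defines a simple game on $N$: a coalition with partial sums $M$ wins if $M\ge X$ for some $X\in\mathcal A$. We call $L\in\mathcal F$ \emph{losing} if $L\not\ge X$ for all $X\in\mathcal A$, and define $k$-certificates as in the introduction, with $X^s\in\mathcal A$. Every complete game is of this form. We do not insist that the sets $N_k$ be exactly the desirability classes, because later we delete types.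

\begin{lemma}\label{lem:weights}
If $d\in\mathbb R^t_{\ge0}$ satisfies $d\cdot L<d\cdot X$ for all losing $L$ and all $X\in\mathcal A$, then the game is weighted.
\end{lemma}

\begin{proof}
Give each voter of $N_i$ the weight $\sum_{k\ge i}d_k$. A coalition with type vector $m$ then weighs $\sum_i m_i\sum_{k\ge i}d_k=d\cdot M$. Take $q=\min_{X\in\mathcal A}d\cdot X$. Losing coalitions weigh less than $q$, winning ones at least $q$ because $d\ge0$, and $q>0$ because $0$ is losing.
\end{proof}

A certificate visibly contradicts the existence of such a $d$. The next lemma shows that certificates and trades are the same thing. The point is that an inequality between sums of partial sums can be turned into an equality by moves that keep winning coalitions winning and losing coalitions losing.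

\begin{lemma}\label{lem:cert}
There is a trading transform of length $k$ from winning to losing coalitions if and only if there is a $k$-certificate.
\end{lemma}

\begin{proof}
Given such a transform, the partial-sum vectors of the winning coalitions and those of the losing coalitions have the same sum, and each of the former is at least some $X^s\in\mathcal A$. This is a certificate.

Conversely, let $m^1,\dots,m^k$ be the type vectors of the $X^s$ and $l^1,\dots,l^k$ those of the $L^s$. Put $\xi=\sum_s m^s$, $\eta=\sum_s l^s$ and $\sigma_j(\xi)=\xi_1+\dots+\xi_j$; then $\sigma_j(\xi)\le\sigma_j(\eta)$ for all $j$. Suppose $\xi\ne\eta$ and let $i$ be the least index with $\xi_i\ne\eta_i$. Then $\xi_i<\eta_i$.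

If $\sigma_j(\xi)<\sigma_j(\eta)$ for all $j\ge i$, pick $s$ with $m^s_i<n_i$, which exists because $\xi_i<\eta_i\le kn_i$, and replace $m^s$ by $m^s+e_i$, which is still winning.

Otherwise let $j>i$ be least with $\sigma_j(\xi)=\sigma_j(\eta)$; then $\xi_j>\eta_j$. If some $m^s$ has $m^s_j\ge1$ and $m^s_i<n_i$, replace it by $m^s+e_i-e_j$, which is still winning. If some $l^s$ has $l^s_i\ge1$ and $l^s_j<n_j$, replace it by $l^s-e_i+e_j$, which is still losing. One of the two moves is available. Otherwise, with $\mu=\#\{s:m^s_j\ge1\}$ and $\mu'=\#\{s:l^s_i\ge1\}$, we would have $\mu n_j\ge\xi_j>\eta_j\ge\mu'n_j$ and $\mu'n_i\ge\eta_i>\xi_i\ge\mu n_i$, which is absurd.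

Each move changes only partial sums at which the inequality is strict, and by one, so $\sigma(\xi)\le\sigma(\eta)$ persists while $\sum_j(\sigma_j(\eta)-\sigma_j(\xi))$ drops. We end with $\xi=\eta$. Now fix a cyclic order of each $N_i$ and fill $S_1,S_2,\dots$ with $m^1_i,m^2_i,\dots$ consecutive voters along it, each block starting where the previous one ended; fill $S'_1,S'_2,\dots$ in the same way from the same starting point. How often a voter of $N_i$ is used depends only on the total $\xi_i=\eta_i$, so this is a trading transform.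
\end{proof}

\subsection{The indices that matter}
For $A\in\mathcal F$ put
\[
u=A,\qquad v=\nu-A,\qquad a_k=u_k-u_{k-1},\qquad \bar a_k=v_k-v_{k-1}\qquad(u_0=v_0=0).
\]
Thus $a_k$ and $\bar a_k$ count the voters of $N_k$ present in and absent from a coalition with partial sums $A$, so $a_k+\bar a_k=n_k$, and $u$, $v$ are nondecreasing. For $k<l$ write $\Delta u(k,l)=u_l-u_k$ and $\Delta v(k,l)=v_l-v_k$. Let
\[
R_A=\{k<t:\ a_k\ge1,\ \bar a_{k+1}\ge1\}\cup\{t:\ a_t\ge1\}.
\]
This is the set of $k$ with $A-e_k\in\mathcal F$: one can trade a voter of type $k$ for one of type $k+1$, or drop a voter of type $t$. We shall use constantly that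
\begin{equation}\label{eq:step}
k\in R_A,\ \ j<k<l\quad\Longrightarrow\quad \Delta u(j,k)\ge a_k\ge1,\qquad \Delta v(k,l)\ge\bar a_{k+1}\ge1 .
\end{equation}

\begin{lemma}\label{lem:max}
Let $A,M\in\mathcal F$ with $M\not\ge A$. Then $\max_k(A_k-M_k)$ is attained at an index in $R_A$. In particular, $M\ge A$ as soon as $M_i\ge A_i$ for all $i\in R_A$.
\end{lemma}

\begin{proof}
The maximum is positive. Let $\{j,\dots,l\}$ be a maximal run of consecutive indices at which it is attained, and let $m$ be the type vector of $M$. At the left end $A-M$ increases strictly, so $a_j>m_j\ge0$. If $l<t$, it decreases strictly after $l$, so $a_{l+1}<m_{l+1}\le n_{l+1}$ and $\bar a_{l+1}\ge1$. Let $k$ be the last index of the run with $a_k\ge1$. If $k<l$, then $a_{k+1}=0$ and $\bar a_{k+1}=n_{k+1}\ge1$. In all cases $k\in R_A$.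
\end{proof}

The lemma also proves the fact recalled in the introduction. If $M\le A$ and $M\ne A$, it provides $k$ with $A-e_k\in\mathcal F$ and $A-e_k\ge M$. So $A$ is reached from $M$ by steps that add a voter or replace one by a more desirable one, and $A$ wins if $M$ does.

For $i\in R_A$ let $\alpha^i$ be the largest $M\in\mathcal F$ with $M_i\le A_i-1$. It exists and is given by
\[
\alpha^i_k=\min(\nu_k,A_i-1)\quad(k\le i),\qquad \alpha^i_k=A_i-1+\nu_k-\nu_i\quad(k\ge i),
\]
since this vector lies in $\mathcal F$, and every $M\in\mathcal F$ has $M_k\le\min(\nu_k,M_i)$ for $k\le i$ and $M_k\le M_i+\nu_k-\nu_i$ for $k\ge i$. By Lemma~\ref{lem:max}, $M\not\ge A$ if and only if $M\le\alpha^i$ for some $i\in R_A$. The difference $x^i=\alpha^i-A$ is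
\begin{equation}\label{eq:x}
x^i_i=-1,\qquad x^i_k=\min\bigl(v_k,\Delta u(k,i)-1\bigr)\ \ (k<i),\qquad x^i_k=\Delta v(i,k)-1\ \ (k>i).
\end{equation}
By \eqref{eq:step}, $x^i_k\ge0$ for $k\ne i$. So $x^i$ has a single negative entry, equal to $-1$; this shape drives the whole proof. The positive entries are located by
\begin{equation}\label{eq:xpos}
x^i_k\ge1\iff \bigl(k>i,\ \Delta v(i,k)\ge2\bigr)\ \text{ or }\ \bigl(k<i,\ v_k\ge1,\ \Delta u(k,i)\ge2\bigr).
\end{equation}
In particular $x^i_k\ge1$ implies $v_k\ge1$.

\subsection{Two vectors}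
Let $\mathcal A=\{A,B\}$ with $A,B$ incomparable; then $t\ge2$ and $A,B\ne0$. The objects attached to $B$ are denoted $u'=B$, $v'=\nu-B$, $b_k$, $\bar b_k$, $R_B$, $\beta^j$ and $y^j=\beta^j-B$, and \eqref{eq:step}--\eqref{eq:xpos} hold for them. Put $D=A-B=u-u'=v'-v$. For $k<l$,
\begin{equation}\label{eq:delta}
\Delta u(k,l)-\Delta u'(k,l)=\Delta v'(k,l)-\Delta v(k,l)=D_l-D_k .
\end{equation}
Let $P=\{i\in R_A:D_i>0\}$ and $Q=\{j\in R_B:D_j<0\}$.

\begin{lemma}\label{lem:D}
The minimum of $D$ is attained in $Q$ and the maximum in $P$. If $k\in R_A\setminus R_B$ and $D_k<0$, then $\min D\le D_k-1$. If $k\in R_B\setminus R_A$ and $D_k>0$, then $\max D\ge D_k+1$.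
\end{lemma}

\begin{proof}
The first sentence is Lemma~\ref{lem:max} for the pairs $(B,A)$ and $(A,B)$. Let $k\in R_A\setminus R_B$ and $D_k<0$. If $b_k=0$, then $k>1$, since otherwise $D_1=A_1\ge0$, and $D_{k-1}=D_k-a_k\le D_k-1$. If $b_k\ge1$, then $k<t$ and $\bar b_{k+1}=0$, and $D_{k+1}=D_k-\bar a_{k+1}\le D_k-1$. The last sentence follows by exchanging $A$ and $B$.
\end{proof}

\begin{lemma}\label{lem:list}
The vectors
\[
\alpha^i\ \ (i\in R_A,\ D_i\le0),\qquad \beta^j\ \ (j\in R_B,\ D_j\ge0),\qquad \gamma^{ij}=\min(\alpha^i,\beta^j)\ \ (i\in P,\ j\in Q)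
\]
are losing, and every losing vector is at most one of them. There are at most $t^2+2t$ of them.
\end{lemma}

\begin{proof}
If $D_i\le0$, then $\alpha^i_i<A_i\le B_i$, so $\alpha^i$ is losing; likewise $\beta^j$ if $D_j\ge0$. The vector $\gamma^{ij}\in\mathcal F$ is below $A$ at $i$ and below $B$ at $j$. A losing $L$ satisfies $L\le\min(\alpha^i,\beta^j)$ for some $i\in R_A$, $j\in R_B$, and either $D_i\le0$, or $D_j\ge0$, or $i\in P$ and $j\in Q$.
\end{proof}

Since $d\ge0$, Lemma~\ref{lem:weights} has to be checked for these vectors only, and in a certificate every $L^s$ can be replaced by a larger vector from the list.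

If $j\in Q$, then $A_j\le B_j-1$, so $A\le\beta^j$; if $i\in P$, then $B\le\alpha^i$. As $\beta^j-A=y^j-D$ and $\alpha^i-B=x^i+D$, this reads
\begin{equation}\label{eq:PQ}
y^j\ge D\quad(j\in Q),\qquad x^i\ge-D\quad(i\in P).
\end{equation}
Hence $\gamma^{ij}$ has the single-$(-1)$ shape with respect to both vectors: $\gamma^{ij}-A=\min(x^i,y^j-D)$ is $-1$ at $i$ and nonnegative elsewhere, and $\gamma^{ij}-B=\min(x^i+D,y^j)$ is $-1$ at $j$ and nonnegative elsewhere.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
For the data \eqref{eq:eleven} we have $\nu=(3,6,11)$, $A=(2,4,7)$, $B=(1,3,8)$, $D=(1,1,-1)$, $R_A=\{1,2,3\}$ and $R_B=\{1,3\}$. The vectors $A-e_1$, $A-e_2$, $A-e_3$ are losing, so the three sets $N_k$ are the desirability classes and no voter is null. With $\alpha^1=(1,4,9)$, $\alpha^2=(3,3,8)$, $\beta^3=(3,6,7)$, the list of Lemma~\ref{lem:list} is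
\[
\beta^1=(0,3,8),\qquad\gamma^{13}=(1,4,7),\qquad\gamma^{23}=(3,3,7),\qquad\alpha^3=(3,6,6).
\]
A $2$-certificate requires a sum of two of these vectors that is at least $2A=(4,8,14)$, $A+B=(3,7,15)$ or $2B=(2,6,16)$. The ten sums are
\begin{gather*}
(0,6,16),\ (1,7,15),\ (3,6,15),\ (3,9,14),\ (2,8,14),\\
(4,7,14),\ (4,10,13),\ (6,6,14),\ (6,9,13),\ (6,12,12),
\end{gather*}
and none qualifies. By Lemma~\ref{lem:cert} the game is $2$-trade robust. On the other hand $\beta^1+\gamma^{23}+\alpha^3=(6,12,21)=3A$: three winning coalitions of type $(2,2,3)$ trade into losing coalitions of types $(0,3,5)$, $(3,0,4)$, $(3,3,0)$. For $n>11$ add $n-11$ null voters as a fourth type. The shift-minimal winning types become $(2,2,3,0)$ and $(1,2,5,0)$, and trades from winning to losing coalitions pass between the two games by ignoring the null voters.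
\end{proof}

\section{The method for one shift-minimal vector}\label{sec:one}

For $\mathcal A=\{A\}$ the maximal losing vectors are among the $\alpha^i$, and Lemma~\ref{lem:weights} asks for $d\ge0$ with $d\cdot x^i<0$, that is,
\[
d_i>\sum_{k\ne i}x^i_kd_k\qquad(i\in R_A).
\]
Draw an arrow $i\to k$ when $x^i_k\ge1$: it says that $d_i$ must dominate $d_k$. If the arrows form no cycle, the system is solved by choosing the $d_i$ one after the other, targets first. A cycle, on the other hand, is a certificate, because $x^i\ge e_k-e_i$ for an arrow $i\to k$ and these bounds telescope.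

\begin{example}\label{ex:one}
Let $t=2$ and let the only shift-minimal type be $(1,2)$, so $A=u=(1,3)$. For $\overline n=(2,3)$ we have $v=(1,2)$, $x^1=(-1,0)$ and $x^2=(1,-1)$. The only arrow is $2\to1$. Choosing $d_1=1$ and then $d_2=2$ gives weights $3$ and $2$ and quota $d\cdot A=7$. For $\overline n=(2,4)$ we have $v=(1,3)$ and $x^1=(-1,1)$, the arrows form a $2$-cycle, and $x^1+x^2=0$: two winning coalitions of type $(1,2)$ trade into losing coalitions of types $(0,4)$ and $(2,0)$.
\end{example}

The question is why excluding short cycles excludes long ones. The reason is the monotonicity of $u$ and $v$.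

\begin{lemma}\label{lem:trans}
Let $H\subseteq[t]$ and let $u,v$ be nondecreasing. For distinct $h,h'\in H$ write $h\Rightarrow h'$ if $h<h'$ and $\Delta v(h,h')\ge2$, or $h'<h$ and $\Delta u(h',h)\ge2$. If $\Rightarrow$ has no $2$-cycle, then it is transitive.
\end{lemma}

\begin{proof}
Let $h\Rightarrow h'\Rightarrow h''$; then $h''\ne h$. Suppose $h'<h$, so $\Delta u(h',h)\ge2$. If $h''<h'$, then $\Delta u(h'',h)\ge2$ and $h\Rightarrow h''$. Otherwise $\Delta v(h',h'')\ge2$; if $h''<h$, then $\Delta v(h',h)\ge2$ and $h'\Rightarrow h$, and if $h''>h$, then $\Delta u(h',h'')\ge2$ and $h''\Rightarrow h'$; both are $2$-cycles. Suppose $h<h'$, so $\Delta v(h,h')\ge2$. If $h''>h'$, then $h\Rightarrow h''$. Otherwise $\Delta u(h'',h')\ge2$; if $h''>h$, then $h'\Rightarrow h$, and if $h''<h$, then $h''\Rightarrow h'$.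
\end{proof}

\begin{proposition}\label{prop:one}
A $2$-trade robust complete simple game with $r=1$ is weighted.
\end{proposition}

\begin{proof}
Consider the arrows between elements of $R_A$. A $2$-cycle $i\to k\to i$ gives $\alpha^i+\alpha^k\ge2A$, which Lemma~\ref{lem:cert} excludes. No arrow ends at an index with $v=0$, so every cycle lies in $H=\{i\in R_A:v_i\ge1\}$, where by \eqref{eq:xpos} the arrows are the relation of Lemma~\ref{lem:trans}. Transitivity would shorten a shortest cycle, so there is no cycle. Put $d_k=0$ for $k\notin R_A$ and choose the other $d_i$ in an order in which targets precede sources, each so large that $d\cdot x^i<0$. Lemma~\ref{lem:weights} applies.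
\end{proof}

For $r=2$ three new difficulties arise. First, every losing vector has to weigh less than both $A$ and $B$, whereas it usually has the single-$(-1)$ shape with respect to only one of them. We need control of $d\cdot(A-B)$, and Theorem~\ref{thm:more}(c) supplies it: $D$ itself has a single $-1$, at $\tau$. Second, arrows now come from $A$, from $B$ and from $D$; the relation is no longer transitive, and its acyclicity takes real work (Section~\ref{sec:arrows}). Third, if $\tau\in R_A$, then $d_\tau$ is squeezed between a lower and an upper bound, and acyclicity alone does not suffice (Sections~\ref{sec:weights}--\ref{sec:Lb}).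

\section{Reduction, and the shape of $A-B$}\label{sec:reduction}

\subsection{Removing null and veto voters}
Consider the following conditions on incomparable $A,B\in\mathcal F$.
\begin{enumerate}
\item[(H1)] $R_A\cup R_B=[t]$.
\item[(H2)] $v_1$ and $v'_1$ are not both $0$. As $v,v'$ are nondecreasing, $v_k$ and $v'_k$ are then not both $0$ for any $k$.
\end{enumerate}
Condition (H1) will attach to every index a vector with a $-1$ there. Condition (H2) excludes a type all of whose voters belong to every winning coalition; at such an index both minima in \eqref{eq:x} and its analogue for $B$ would be cut off at $0$. A certificate of length at most $3$ is called \emph{short}.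

\begin{theorem}\label{thm:reduced}
If \emph{(H1)} and \emph{(H2)} hold and there is no short certificate, then there is $d\in\mathbb R^t_{\ge0}$ with $d\cdot L<\min(d\cdot A,d\cdot B)$ for every losing $L$.
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more}(a) from Theorem~\ref{thm:reduced}]
Weighted games are $3$-trade robust by \eqref{eq:trivial}, $3$-trade robust games have no short certificate by Lemma~\ref{lem:cert}, and the restriction to the listed vectors was noted after Lemma~\ref{lem:list}. It remains to show that a complete game with $r=2$ and no short certificate is weighted.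

Let $k<t$ and suppose $k\notin R_A\cup R_B$. Replacing a voter of type $k$ by one of type $k+1$ changes $M$ into $M-e_k$, which by Lemma~\ref{lem:max} preserves winning. This contradicts $N_k\succ N_{k+1}$. So (H1) can fail only at $t$, and then $a_t=b_t=0$, hence $A_t=A_{t-1}$, $B_t=B_{t-1}$, and the voters of $N_t$ are null. In that case delete $N_t$ and the last coordinate. The vectors stay incomparable since $D_t=D_{t-1}$, and the membership of $t-1$ in $R_A$ and $R_B$ is unchanged since $\bar a_t=\bar b_t=n_t\ge1$. Now (H1) holds. A certificate of the smaller game lifts by repeating the last coordinate of every vector, and weights extend by giving the null voters weight $0$.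

If now $v_1=v'_1=0$, every winning coalition contains $N_1$. Delete $N_1$ and the first coordinate and subtract $n_1$ from the other coordinates of $A$, $B$, $\nu$. Incomparability persists since $D_1=0$, and (H1) persists since the remaining steps are unchanged. Condition (H2) holds afterwards: $v_2=v'_2=0$ would give $\bar a_2=\bar b_2=0$ and $1\notin R_A\cup R_B$. A certificate lifts by adding $n_1$ to all coordinates and prepending $n_1$. Weights extend by giving each voter of $N_1$ a weight $w^*$ larger than the total weight of the other voters and raising the quota by $n_1w^*$; a coalition that misses a voter of $N_1$ then weighs less than $n_1w^*$.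

The reduced game has no short certificate, so it is weighted by Theorem~\ref{thm:reduced} and Lemma~\ref{lem:weights}, and so is the original game.
\end{proof}

\subsection{What $2$-certificates say about $D$}
Each $\gamma^{ij}$ misses $A$ by one unit at $i$ and misses $B$ by one unit at $j$. If $D$ is large both ways, two such vectors repair each other's deficit.

\begin{proposition}\label{prop:D}
Assume \emph{(H1)} and that there is no $2$-certificate. After possibly exchanging $A$ and $B$ there is an index $\tau$ with $Q=\{\tau\}$, $D_\tau=-1$ and $D_k\ge0$ for all $k\ne\tau$.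
\end{proposition}

\begin{proof}
Suppose that $|P|\ge2$ or $P=\{i\}$ with $D_i\ge2$, and also that $|Q|\ge2$ or $Q=\{j\}$ with $D_j\le-2$. Choose $i,i'\in P$, distinct if $|P|\ge2$, and $j,j'\in Q$, distinct if $|Q|\ge2$. The entry of $\gamma^{ij}-A$ at $j'$ is $\min(x^i_{j'},y^j_{j'}-D_{j'})$. Here $x^i_{j'}\ge-D_{j'}\ge1$ by \eqref{eq:PQ}, and $y^j_{j'}-D_{j'}$ is at least $0+1$ if $j\ne j'$ and equals $-1-D_j\ge1$ if $j=j'$. So $\gamma^{ij}-A\ge e_{j'}-e_i$. The entry of $\gamma^{i'j'}-B$ at $i$ is $\min(x^{i'}_i+D_i,y^{j'}_i)$, where $y^{j'}_i\ge D_i\ge1$, and $x^{i'}_i+D_i$ is at least $1$ if $i\ne i'$ and equals $D_i-1\ge1$ if $i=i'$. So $\gamma^{i'j'}-B\ge e_i-e_{j'}$, and $\gamma^{ij}+\gamma^{i'j'}\ge A+B$ is a $2$-certificate.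

Hence, exchanging $A$ and $B$ if necessary, $Q=\{\tau\}$ and $D_\tau=-1$, which is $\min D$ by Lemma~\ref{lem:D}. If $k\ne\tau$ and $D_k<0$, then $k\notin R_B$, so $k\in R_A\setminus R_B$ by (H1), and Lemma~\ref{lem:D} gives $\min D\le-2$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
The preceding proof of Theorem~\ref{thm:main} showed that (H1) holds when there are no null voters. Apply Lemma~\ref{lem:cert} and Proposition~\ref{prop:D}.
\end{proof}

\subsection{Standing notation}
From now on the hypotheses of Theorem~\ref{thm:reduced} and the conclusion of Proposition~\ref{prop:D} are in force; finding a short certificate is a contradiction. Put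
\[
G=[t]\setminus\{\tau\},\qquad I^+=\{k:D_k>0\},\qquad I^0=\{k:D_k=0\},\qquad E=\{k:v_k=0\}.
\]
Then $G=I^+\cup I^0$, $\tau\in R_B$, and $P=R_A\cap I^+\ne\emptyset$; an element of $R_A\cap G$ outside $P$ lies in $I^0$.

\begin{lemma}\label{lem:v}
\begin{enumerate}
\item[(a)] $v_\tau=v'_\tau+1\ge1$, $v'_k\ge1$ for $k\in G$, and $v_k=v'_k\ge1$ for $k\in I^0$.
\item[(b)] If $E\ne\emptyset$, then $E=\{1,\dots,i_0\}\subseteq I^+$ with $i_0<\tau$, $i_0\in P$ and $E\setminus\{i_0\}\subseteq R_B\setminus R_A$. Moreover $x^{i_0}_k=v_k-1$ for $k>i_0$.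
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $v'=v+D$. If $k\in G$ and $v'_k=0$, then $v_k=-D_k\le0$, against (H2). (b) $E$ is an initial segment since $v$ is nondecreasing, it does not contain $\tau$, and $D_k=v'_k\ge1$ on $E$. We have $a_{i_0}=n_{i_0}\ge1$ and $\bar a_{i_0+1}\ge1$, so $i_0\in R_A$. For $k<i_0$ we have $\bar a_{k+1}=0$, so $k\notin R_A$, and (H1) applies. The formula is \eqref{eq:x}.
\end{proof}

For $i\in P$ write $\gamma^i=\gamma^{i\tau}$ and
\[
z^i=\gamma^i-A=\min(x^i,\zeta),\qquad \tilde z^i=\gamma^i-B=z^i+D=\min(x^i+D,y^\tau),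
\]
where $\zeta=\beta^\tau-A\ge0$. The vector $z^i$ has its $-1$ at $i$ and $\tilde z^i$ has its $-1$ at $\tau$. Since $B_\tau-1=A_\tau$, we have $\zeta_\tau=0$, $\zeta_k=\min(v_k,\Delta u(k,\tau))$ for $k<\tau$ and $\zeta_k=\Delta v(\tau,k)$ for $k>\tau$. So the minimum with $\zeta$ erases the positive entries of $x^i$ on the set
\[
Z=\{\tau\}\cup\{k<\tau:u_k=u_\tau\}\cup\{k>\tau:v_k=v_\tau\},
\]
which is an interval of consecutive indices, and only there: for $k\ne i$, using that $x^i_k\ge1$ implies $v_k\ge1$,
\begin{equation}\label{eq:z}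
z^i_k\ge1\iff x^i_k\ge1\text{ and }k\notin Z .
\end{equation}

The vector $D$ is not of the form ``losing minus winning'', so it cannot enter a certificate. The vectors $\tilde z^i$ are its substitutes, except in one degenerate case.

\begin{lemma}\label{lem:S}
Let $f\in I^+$. Either $\tilde z^i_f\ge1$ for some $i\in P$, or
\begin{enumerate}
\item[(S)] $P=I^+=\{f\}$ and $D=e_f-e_\tau$.
\end{enumerate}
Moreover, \emph{(S)} holds whenever $P=\{f\}$ and $D_f=1$.
\end{lemma}

\begin{proof}
We have $\tilde z^i_f=z^i_f+D_f$, which is at least $1$ if $i\ne f$ and equals $D_f-1$ if $i=f$. So the first alternative fails only if $P=\{f\}$ and $D_f=1$. Then $\max D=1$ by Lemma~\ref{lem:D}. An index $k\ne f$ with $D_k>0$ would lie in $R_B\setminus R_A$ by (H1), and Lemma~\ref{lem:D} would give $\max D\ge2$.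
\end{proof}

In case (S) the roles of $A$ and $B$ are symmetric, and we use this freedom once.

\begin{lemma}\label{lem:N}
After possibly exchanging $A$ and $B$ once more, the conclusion of Proposition~\ref{prop:D} holds together with
\begin{enumerate}
\item[(N)] no $f\in R_B\cap I^+$ has $y^f_\tau\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f$ violate (N), so $y^f\ge e_\tau-e_f$, and $\beta^f$ is losing. If $\tilde z^i_f\ge1$ for some $i\in P$, then $\tilde z^i+y^f\ge0$ is a $2$-certificate. So (S) holds. Exchange $A$ and $B$. Conditions (H1), (H2) are symmetric, and the conclusion of Proposition~\ref{prop:D} holds with $f$ in the role of $\tau$ and $\{\tau\}$ in that of $I^+$. If (N) failed again, then in the old notation $\tau\in R_A$ and $x^\tau_f\ge1$. As $\alpha^\tau$ is losing, $x^\tau+y^f\ge0$ would be a $2$-certificate.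
\end{proof}

We assume (N) from now on.

\section{Arrows between types}\label{sec:arrows}

\subsection{The relation and its rules}
The list of Lemma~\ref{lem:list} now consists of $\alpha^i$ for $i\in R_A\setminus P$, $\gamma^i$ for $i\in P$, and $\beta^i$ for $i\in R_B\setminus\{\tau\}$. Accordingly, the \emph{A-vector} of $i\in R_A$ is $x^i$ if $i\notin P$ and $z^i$ if $i\in P$, and the \emph{B-vector} of $i\in R_B\setminus\{\tau\}$ is $y^i$. Each is a listed losing vector minus $A$, respectively $B$, and is $-1$ at $i$ and nonnegative elsewhere. For $i\ne k$ we write $i\to k$ if at least one of the following holds; an arrow may be of several kinds.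
\begin{enumerate}
\item[(A)] $i\in R_A$, $x^i_k\ge1$, and $k\notin Z$ in case $i\in P$;
\item[(B)] $i\in R_B\setminus\{\tau\}$ and $y^i_k\ge1$;
\item[(D)] $i=\tau$ and $k\in I^+$.
\end{enumerate}
By \eqref{eq:z}, the arrows of kinds A, B, D from $i$ point exactly to the positive entries of the A-vector of $i$, the B-vector of $i$, and $D$. The \emph{vector of} an arrow $s\to q$ of kind A or B is the corresponding vector of $s$; it is at least $e_q-e_s$.

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(R1)] No arrow of kind A ends in $E$, and no arrow of kind A from $P$ ends in $Z$.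
\item[(R2)] There is no arrow from $I^+$ to $\tau$.
\item[(R3)] If $E\ne\emptyset$, $v_k\ge2$ and $k\notin Z$, then $i_0\to k$.
\item[(R4)] \emph{(Extension.)} Let $s\to q$ be of kind A or B and let $q$ lie strictly between $s$ and $w$. Then $s\to w$ is an arrow of the same kind, unless
\begin{enumerate}
\item[(X1)] the kind is A, $w<s$ and $v_w=0$; or
\item[(X2)] the kind is A, $s\in P$, $w\in Z$, $q\notin Z$; or
\item[(X3)] the kind is B, $w=\tau<s$ and $v'_\tau=0$.
\end{enumerate}
\item[(R5)] Let $h\in I^0$ and $h\to\tau$. If $h<\tau$, then $\Delta v(h,\tau)\ge2$; if $\tau<h$, then $\Delta u(\tau,h)\ge2$.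
\item[(R6)] \emph{(Closing.)} Let $i\in P$, $k\ne\tau$, $x^i_k+D_k\ge1$ and $y^\tau_k\ge1$, that is, $\tilde z^i_k\ge1$. Then there is no path from $k$ to $\tau$ consisting of one or two arrows of kinds A, B.
\item[(R7)] In case \emph{(S)} there is no path from $f$ to $\tau$ consisting of at most three arrows of kinds A, B with at least one of kind A.
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) holds by \eqref{eq:xpos} and the definition. (R2): kind A would start in $P$ and end in $Z$, and kind B is excluded by (N). (R3) is Lemma~\ref{lem:v}(b).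

(R4): for kind A and $s<q<w$ we have $x^s_w=v_w-v_s-1\ge x^s_q\ge1$. For $w<q<s$ we have $\Delta u(w,s)\ge\Delta u(q,s)\ge2$, so $x^s_w\ge1$ if and only if $v_w\ge1$. If $s\in P$ we also need $w\notin Z$, and $q\notin Z$ holds by (R1). For kind B the same computation applies with $y,u',v'$, and $v'_w=0$ forces $w=\tau$ by Lemma~\ref{lem:v}(a).

(R5): for kind A this is \eqref{eq:xpos}. For kind B use $\Delta v(h,\tau)=\Delta v'(h,\tau)+1$, respectively $\Delta u(\tau,h)=\Delta u'(\tau,h)+1$, from \eqref{eq:delta}.

(R6): the vectors of the path add up to at least $e_\tau-e_k$, and $\tilde z^i\ge e_k-e_\tau$; the total is a short certificate. (R7): the vectors of the path give $\sum L^s\ge\sum X^s+e_\tau-e_f=\sum X^s-D$, where some $X^s$ equals $A$. Since $A-D=B$, this is a short certificate.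
\end{proof}

\subsection{Short cycles}

\begin{lemma}\label{lem:short}
The relation $\to$ has no cycle of length $2$ or $3$.
\end{lemma}

\begin{proof}
If all arrows of such a cycle can be taken of kind A or B, their vectors add up to a short certificate. So the cycle contains an arrow $\tau\to f$ with $f\in I^+$. By (R2) it is $\tau\to f\to g\to\tau$ with $g\in I^0$. By (R6) no $\tilde z^i_f$ is positive, so (S) holds by Lemma~\ref{lem:S}, and by (R7) both arrows $f\to g$ and $g\to\tau$ are of kind B. Thus $f,g\in R_B$, $y^f_g\ge1$, $y^g_\tau\ge1$, $f\in P$, $D_f=1$, $D_g=0$. There are six orders.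

If $f<g<\tau$, extension of $f\to g$ gives $f\to\tau$, against (R2). If $\tau<g<f$, then $v'_\tau\ge1$ because $y^g_\tau\ge1$, and extension again gives $f\to\tau$. If $\tau$ lies between $f$ and $g$, extension of $g\to\tau$ gives $g\to f$ of kind B, a $2$-cycle of arrows of kind B.

If $\tau<f<g$, then $y^\tau_g=\Delta v'(\tau,g)-1\ge y^f_g\ge1$ and $x^f_g=v_g-v_f-1=\Delta v'(f,g)\ge2$. If $g<f<\tau$, then $\Delta u'(g,\tau)\ge\Delta u'(g,f)\ge2$ gives $y^\tau_g\ge1$, and $x^f_g=\min(v_g,\Delta u(g,f)-1)=\min(v_g,\Delta u'(g,f))\ge1$. In both cases the arrow $g\to\tau$ contradicts (R6) with $i=f$, $k=g$.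
\end{proof}

\subsection{Long cycles}
Without the exceptions (X1)--(X3), extension would shorten every long cycle as in Lemma~\ref{lem:trans}. The exceptions live at $E$, $Z$ and $\tau$, so a shortest cycle must wind around these sets in a very particular way. We follow it until a short certificate appears.

\begin{proposition}\label{prop:acyclic}
The relation $\to$ is acyclic.
\end{proposition}

\begin{proof}
Let $\Gamma$ be a shortest cycle; $|\Gamma|\ge4$ by Lemma~\ref{lem:short}. An arrow between two elements of $\Gamma$ other than from an element to its successor is a \emph{chord}; a chord produces a shorter cycle, so there is none.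

\medskip\noindent\textbf{Case 1: $\tau\in\Gamma$.}
By (R2) the predecessor of $\tau$ lies in $I^0$. By (D), $\Gamma$ contains at most one element of $I^+$, and it is then the successor of $\tau$. An element of $I^0$ lies in $R_A\cup R_B$ by (H1) and outside $P\cup\{\tau\}$; on $I^0$ we have $v=v'\ge1$, and $\Delta u=\Delta u'$, $\Delta v=\Delta v'$ between elements of $I^0$. So on $I^0$ the relation $\to$ is that of Lemma~\ref{lem:trans}, whichever kind is available, and it is transitive there. Three consecutive elements of $\Gamma$ in $I^0$ would give a chord. Hence $\Gamma$ is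
\[
\tau\to f\to g\to h\to\tau,\qquad f\in I^+,\quad g,h\in I^0 .
\]

\emph{Case 1.1: $g<h$.} Since $h\not\to g$, we have $\Delta u(g,h)=\Delta u'(g,h)\le1$. If $\tau>h$, extension of $g\to h$ gives the chord $g\to\tau$. So $\tau<h$ and $\Delta u(\tau,h)\ge2$ by (R5), which forces $\tau<g<h$. If $f<g$, extension of $f\to g$ gives the chord $f\to h$, for (X2) would need $h\in Z$, $g\notin Z$, while $Z$ is an interval containing $\tau$. If $g<f<h$, the arrow $f\to g$ gives $\Delta u(g,h)\ge2$ or $\Delta u'(g,h)\ge2$. If $f>h$, extension of $g\to h$ gives the chord $g\to f$.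

\emph{Case 1.2: $h<g$.} Now $\Delta u(h,g)=\Delta u'(h,g)\ge2$, and $h\not\to g$ gives
\begin{equation}\label{eq:hg}
\Delta v(h,g)=\Delta v'(h,g)\le1 .
\end{equation}
If $h<f<g$, the arrow $f\to g$ contradicts \eqref{eq:hg}.

Let $f>g$. The arrow $f\to g$ does not extend to $h$, and $v_h\ge1$, so (X2) holds: the kind is A, $f\in P$, $h\in Z$, $g\notin Z$. Hence $\tau<g$. If $h<\tau$, then (R5) contradicts \eqref{eq:hg}. So $\tau<h$ and $v_h=v_\tau$. The arrow $g\to h$ does not extend to $\tau$; since $v_\tau\ge1$ and $g\notin P$, only (X3) is possible, so $v'_\tau=0$ and $v_h=v_\tau=1$. As $v'_\tau=0$, the arrow $h\to\tau$ is not of kind B, so $h\in R_A$ and $v_g\ge v_h+1$. With \eqref{eq:hg} we get $v'_g=v_g=2$. Then $y^\tau_g=v'_g-v'_\tau-1=1$ and $x^f_g\ge1$, and the path $g\to h\to\tau$ contradicts (R6).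

Let $f<h<g$. The arrow $g\to h$ does not extend to $f$, so (X1) holds: it is of kind A, $g\in R_A$, and $f\in E$. If $\tau<h$, it extends to the chord $g\to\tau$, as $v_\tau\ge1$ and $g\notin P$. So $\tau>h$ and $\Delta v(h,\tau)\ge2$ by (R5), and $\tau>g$ by \eqref{eq:hg}. From $g\in R_A\setminus P$ and $g\not\to\tau$ we get $\Delta v(g,\tau)\le1$. Therefore $\Delta v(h,g)=1$, $\Delta v(h,\tau)=2$ and $\Delta v'(h,\tau)=1$, so $h\to\tau$ is of kind A and $h\in R_A$. Also $u_h<u_g\le u_\tau$, so $h\notin Z$.

If $f\ne i_0$, then $f\in R_B$ and $f<i_0<h$, so $v_h=v'_h\ge v'_{i_0}\ge v'_f+1\ge2$. By (R3), $i_0\to h\to\tau\to i_0$ is a $3$-cycle.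

If $f=i_0$, then $f\not\to h$ and (R3) give $v_h=v'_h=1$. Since $\Delta u'(h,\tau)\ge\Delta u'(h,g)\ge2$, we have $y^\tau_h\ge1$, so (R6) and $h\to\tau$ give $x^i_h=0$ for all $i\in P$. For $i<h$ this reads $v_h-v_i-1=0$, so $v_i=0$ and $i=i_0$. For $i>h$ it reads $\Delta u(h,i)\le1$, so $h<i<g$, and $\Delta v(h,g)\ge\bar a_{h+1}+\bar a_{i+1}\ge2$ contradicts \eqref{eq:hg}. So $P=\{f\}$ and $D_f=v'_f\le v'_h=1$. Thus (S) holds, and the path $f\to g\to h\to\tau$ contradicts (R7).

\medskip\noindent\textbf{Case 2: $\tau\notin\Gamma$.}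
All arrows of $\Gamma$ are of kind A or B, and (X3) never applies to $w\in\Gamma$. Let $\lambda$ and $\rho$ be the least and the greatest element of $\Gamma$, and let $\pi\to\lambda$ and $\pi'\to\rho$ be the arrows of $\Gamma$ into them. An arrow $s\to q$ is \emph{rightward} if $s<q$ and \emph{leftward} otherwise. No arrow of $\Gamma$ extends to another element of $\Gamma$. Taking $w=\rho$ or $w=\lambda$ in (R4) gives:
\begin{enumerate}
\item[(Rt)] a rightward arrow $s\to q$ of $\Gamma$ with $q\ne\rho$ is of kind A only, with $s\in P$, $\rho\in Z$, $q\notin Z$;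
\item[(Lt)] a leftward arrow $s\to q$ of $\Gamma$ with $q\ne\lambda$ is of kind A only, and $v_\lambda=0$ or $\lambda\in Z$.
\end{enumerate}

\emph{Step 1: there are at least two rightward arrows.} Otherwise the arrow out of $\lambda$ is the arrow into $\rho$, and $\Gamma$ is $\lambda\to\rho=c_1\to c_2\to c_3\to c_4\to\cdots$ with $c_1>c_2>\dots$ decreasing to $\lambda\le c_4$. The arrow $c_1\to c_2$ does not extend to $c_3$. If $v_{c_3}=0$, then $c_2\to c_3$ is of kind B by (R1) and extends to $c_4$. So $v_{c_3}\ge1$ and (X2) holds: $c_3\in Z$, $c_2\notin Z$, whence $\tau<c_2$. The arrow $c_2\to c_3$ does not extend to $c_4$, and (X2) fails for it because $c_3\in Z$; so $v_{c_4}=0$ and $c_4\le i_0<c_3$. Now $v_{c_2}\ge v_\tau=v'_\tau+1\ge v'_{i_0}+1\ge2$, so $i_0\to c_2$ by (R3). This is a chord if $c_4=i_0$. So $\lambda\le c_4<i_0$ and $\lambda\in R_B$. From $\lambda\not\to c_2$ and \eqref{eq:step} we get $v'_{c_2}\le v'_\lambda+1\le v'_{i_0}$, so $v'$ is constant on the indices from $i_0$ to $c_2$, and $\bar b_{c_3+1}=0$. But $c_3\to c_4$ is of kind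 B by (R1), so $c_3\in R_B$, a contradiction.

\emph{Step 2: $v_\lambda=0$.} By Step 1 there is a rightward arrow $s\to q$ with $q\ne\rho$. By (Rt), $\rho\in Z$ and $q\notin Z$, so $\lambda<q<\min Z$ and $\lambda\notin Z$. If $\rho\to\lambda$ were the only leftward arrow, $\Gamma$ would be $c_1\to c_2\to c_3\to c_4\to\cdots$ with $\lambda=c_1<c_2<\dots$. Since $c_1\to c_2$ does not extend to $c_3$, (X2) gives $c_3\in Z$; since $c_2\to c_3$ does not extend to $c_4$, (X2) gives $c_3\notin Z$. So some leftward arrow has a target other than $\lambda$, and (Lt) gives $v_\lambda=0$. Consequently $\lambda\le i_0$, the arrow $\pi\to\lambda$ is of kind B, and $\pi\in R_B$.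

\emph{Step 3: $\lambda=i_0$.} Suppose $\lambda<i_0$. Then $\lambda\in R_B\setminus R_A$, and by (Rt) its successor is $\rho$. For $w\in\Gamma\setminus\{\lambda,\rho\}$ we have $y^\lambda_w=0$, that is, $v'_w=v'_\lambda+1$. As $|\Gamma|\ge4$, neither $\pi$ nor its predecessor $w$ lies in $\{\lambda,\rho\}$. Since $\pi\in R_B$, the function $v'$ increases right after $\pi$, so $w<\pi$. By (Rt) the arrow $w\to\pi$ is of kind A, so $\Delta v(w,\pi)\ge2$. As $\Delta v'(w,\pi)=0$, \eqref{eq:delta} gives $\Delta u'(w,\pi)=\Delta u(w,\pi)+\Delta v(w,\pi)\ge2$, and $\pi\to w$ is a chord of kind B.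

\emph{Step 4: the shape of $\Gamma$.} For a rightward arrow $s\to q$ with $q\ne\rho$, (Rt) gives $q\notin Z$ and $v_q\ge2$, so $\lambda\to q$ by (R3), and $s=\lambda$. Thus there are exactly two rightward arrows, and $\Gamma$ is
\[
\lambda\to q=q_1\to\dots\to q_\kappa=\pi'\to\rho=\rho_0\to\dots\to\rho_\mu=\pi\to\lambda
\]
with $q_1>\dots>q_\kappa$ and $\rho_0>\dots>\rho_\mu$. All leftward arrows are of kind A except $\pi\to\lambda$, and $v_q\ge2$, $q<\min Z\le\tau$, $\rho\in Z$. For $w\in\Gamma\setminus\{\lambda\}$ we have $v_w\ge1$, and (R3) gives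
\begin{equation}\label{eq:w}
v_w=1\ \text{ or }\ w\in Z\qquad\text{for } w\in\Gamma\setminus\{\lambda,q\}.
\end{equation}
In particular $q_j\notin Z$ and $v_{q_j}=1$ for $j\ge2$. If $\kappa\ge3$, then $q_1\to q_2$ extends to $q_3$. If $\mu\ge2$, then $\rho_0\to\rho_1$ extends to $\rho_2$, since (X2) would need $\rho_1\notin Z$ between $\rho_2,\rho_0\in Z$. As $|\Gamma|=\kappa+\mu+2\ge4$, three shapes remain.

\emph{$(\kappa,\mu)=(2,1)$:} $\lambda\to q\to g\to\rho\to h\to\lambda$. Here $\rho\in R_A$, $\Delta u(g,\rho)\ge\Delta u(g,q)\ge2$, $v_g=1$ and $g\notin Z$, so $\rho\to g$ is a chord.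

\emph{$(\kappa,\mu)=(1,1)$:} $\lambda\to q\to\rho\to h\to\lambda$ with $h\in R_B$, $\Delta u'(\lambda,h)\ge2$, $\rho\in R_A$, $\Delta u(h,\rho)\ge2$. Suppose $h<q$. Then $\Delta u'(\lambda,q)\ge2$, so $q\notin R_B$, since otherwise $q\to\lambda$. Hence $q\to\rho$ is of kind A, $q\notin P$ by (R1), $D_q=0$, and $v'_\rho\ge v_\rho\ge v_q+2=v'_q+2\ge v'_h+2$, so $h\to\rho$ is a chord. Suppose $h>q$. Then $v_h\ge2$, so $h\in Z$ by \eqref{eq:w}, $\rho\notin P$ by (R1), and $D_\rho=0$. If $\rho<\tau$, then $u_h=u_\rho=u_\tau$, against $\Delta u(h,\rho)\ge2$. So $\rho>\tau$ and $v'_\rho=v_\rho=v_\tau$. If $h<\tau$, then $v'_\rho=v'_\tau+1\ge v'_h+2$ and $h\to\rho$ is a chord. If $h>\tau$, then $v_h=v_\tau=v_\rho$ and $v'_h\ge v_h=v'_\rho\ge v'_h$, so $v$ and $v'$ agree at $h$ and $\rho$. The arrow $q\to\rho$ is of kind B, or of kind A with $q\notin P$, and in either case $q\to h$ is a chord.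

\emph{$(\kappa,\mu)=(2,0)$:} $\lambda\to q\to g\to\rho\to\lambda$ with $\rho\in R_B$ and $g<q<\rho$. From $\rho\not\to g$ we get $\Delta u'(g,\rho)\le1$; as $b_\rho\ge1$, we have $b_k=0$ for $g<k<\rho$. So $\Delta u'(g,q)=0$ and $D_q-D_g=\Delta u(g,q)\ge2$. Hence $q\in P$ and $\Delta v'(g,q)\ge D_q-D_g\ge2$, so $g\notin R_B$, since otherwise $g\to q$. Thus $g\to\rho$ is of kind A, $g\notin P$ by (R1), and $D_g=0$. Since $b_\tau\ge1$ and $\tau>q$, $\tau\ne\rho$, we have $\tau>\rho$, and extension gives $g\to\tau$. Finally $\Delta u'(g,\tau)\ge b_\rho+b_\tau\ge2$ gives $y^\tau_g\ge1$, and $x^q_g\ge1$. This contradicts (R6) with $i=q$, $k=g$.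
\end{proof}

\section{Choosing the weights}\label{sec:weights}

\subsection{The case $\tau\notin R_A$}
Here $\tau$ has no A- or B-vector, and we are free to use $d_\tau$ to give $A$ and $B$ the same weight. By Proposition~\ref{prop:acyclic}, order $[t]$ so that the targets of all arrows from $k$ come before $k$, and choose $d_k>0$ in this order. For $k\in G$ take $d_k$ so large that the vectors of $k$ have negative product with $d$; their positive entries lie at earlier indices. When the turn of $\tau$ comes, all of $I^+$ has been treated because of the arrows of kind D, and we put $d_\tau=\sum_{k\in I^+}D_kd_k>0$. Then $d\cdot A=d\cdot B$, and every vector in the list of Lemma~\ref{lem:list} weighs less. Theorem~\ref{thm:reduced} holds in this case.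

\subsection{The case $\tau\in R_A$: eliminating $d_\tau$}
Now $\alpha^\tau$ is losing and imposes a lower bound on $d_\tau$, which may force $B$ to be heavier than $A$. Then each $\beta^j$ must weigh less than $A$, not only less than $B$, and this bounds $d_\tau$ from above.

\begin{example}\label{ex:eight}
Let $\overline n=(3,5)$ with rows $(2,2)$ and $(1,4)$, so $A=(2,4)$, $B=(1,5)$, $D=(1,-1)$, $\tau=2$ and $R_A=R_B=\{1,2\}$. The listed losing vectors are $\alpha^2=(3,3)$, $\beta^1=(0,5)$, $\gamma^{1}=(1,4)$. The inequality $d\cdot\alpha^2<d\cdot A$ reads $d_1<d_2$, which means $d\cdot A<d\cdot B$, and $d\cdot\beta^1<d\cdot A$ reads $d_2<2d_1$. The window is nonempty: $d=(2,3)$ gives weights $5$, $3$ and quota $16$, and the three losing vectors weigh $15,15,14$. For $\overline n=(4,6)$ with rows $(2,3)$, $(1,5)$ the window closes: $A=(2,5)$, $\alpha^2=(4,4)$, $\beta^1=(0,6)$ and $\alpha^2+\beta^1=2A$.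
\end{example}

Adding the lower and the upper bound eliminates $d_\tau$, and this is the next object to study. Since $\tau\in R_A$, \eqref{eq:step} gives $Z=\{\tau\}$. For $k\in G$ and $j\in R_B\cap G$ put
\[
T_k=x^\tau_k\ge0,\qquad \psi_k=T_k-D_k,\qquad W^j=\psi+y^j|_G=(\alpha^\tau-A)|_G+(\beta^j-A)|_G .
\]
In Example~\ref{ex:eight}, $W^1=-1$ for the first game and $W^1=0$ for the second. The formula for $\beta^j$ gives $W^j_j=T_j-D_j-1$ and
\begin{equation}\label{eq:W}
W^j_k=\begin{cases}T_k+\Delta v(j,k)-D_j-1,&k>j,\\ T_k+\min\bigl(v_k,\Delta u(k,j)-D_j-1\bigr),&k<j.\end{cases}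
\end{equation}
At the coordinate $\tau$, the vector $(\alpha^\tau-A)+(\beta^j-A)$ equals $-1+(y^j_\tau+1)\ge0$, and the A-vector $V$ of an element of $G$ has $V_\tau\ge0$. So the absence of short certificates over $2A$ and $3A$ gives:
\begin{enumerate}
\item[(C2)] $W^j\ge0$ is impossible for $j\in R_B\cap G$;
\item[(C3)] $W^j+V|_G\ge0$ is impossible for $j\in R_B\cap G$ and $V$ the A-vector of an element of $R_A\cap G$.
\end{enumerate}
Call $d\in\mathbb R^G_{>0}$ \emph{admissible} if $d\cdot V|_G<0$ for all A- and B-vectors $V$ of elements of $G$. Admissible $d$ exist: choose the coordinates targets first, as above.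

\begin{lemma}\label{lem:F}
If some admissible $d$ has $W^j\cdot d<0$ for all $j\in R_B\cap G$, then the conclusion of Theorem~\ref{thm:reduced} holds.
\end{lemma}

\begin{proof}
Indices whose vectors involve $d_\tau$ must be treated after $\tau$. Let $U$ be the set of $k\in G$ from which $\tau$ can be reached along arrows, and $G'=G\setminus U$. By acyclicity no arrow goes from $\tau$ to $U$; hence $U\subseteq I^0$, $P\subseteq I^+\subseteq G'$, and both $D$ and $x^\tau$ vanish on $U$. The vectors of elements of $G'$ vanish on $U\cup\{\tau\}$, since a positive entry there would make $\tau$ reachable.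

Keep $d$ on $G'$ and put $\delta=\sum_{k\in G'}D_kd_k>0$, $\xi=\sum_{k\in G'}T_kd_k\ge0$. For $j\in R_B\cap G'$ we have $y^j\cdot d<0$ and $\xi-\delta+y^j\cdot d=W^j\cdot d<0$, so $-y^j\cdot d>\max(\delta,\xi)-\delta$. Choose $d_\tau>\max(\delta,\xi)$ so close to $\max(\delta,\xi)$ that $y^j\cdot d+d_\tau-\delta<0$ for all these $j$. Then choose $d_k$ for $k\in U$ anew, targets first, so large that the A-vector of $k$ has negative product with $d$ if $k\in R_A$, and $y^k\cdot d+d_\tau-\delta<0$ if $k\in R_B$.

Now $d\cdot D=\delta-d_\tau<0$, so it suffices to compare with $A$. The A-vectors of elements of $G$ have negative product with $d$; $x^\tau\cdot d=\xi-d_\tau<0$; and $(\beta^j-A)\cdot d=y^j\cdot d+d_\tau-\delta<0$ for $j\in R_B\cap G$. This covers the list of Lemma~\ref{lem:list}.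
\end{proof}

\begin{remark}\label{rem:eleven}
In the game \eqref{eq:eleven} we have $\tau=3\in R_A$, and the arrows $3\to1$, $3\to2$, $2\to1$ form no cycle. But $W^1=(-1,1)$ and $z^2=(1,-1,0)$. Admissibility demands $d_1<d_2$, Lemma~\ref{lem:F} demands $d_2<d_1$, and the sum $W^1+z^2|_G=0$ violates (C3). So acyclicity is not enough when $\tau\in R_A$, and (C3) cannot be derived from $2$-trade robustness.
\end{remark}

For $k,q\in G$ say that $k$ \emph{beats} $q$ if $k\to q$, and call $q$ \emph{unbeaten} if no element of $G$ beats it. The coordinate of an admissible $d$ at an unbeaten index can be increased freely, which gives two criteria that no longer mention $d$.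

\begin{corollary}\label{cor:F}
The conclusion of Theorem~\ref{thm:reduced} holds in each of the following situations.
\begin{enumerate}
\item[(F1)] Every $W^j$ is nonpositive and nonzero, with the possible exception of those that have a negative entry at one fixed unbeaten index $q$.
\item[(F2)] There are an unbeaten $q_1$ and an index $q_2$ beaten by no element of $G\setminus\{q_1\}$ such that every $W^j$ is negative at $q_1$, or is zero at $q_1$ and negative at $q_2$.
\end{enumerate}
\end{corollary}

\begin{proof}
Start from an admissible $d$. For (F1), increase $d_q$; no vector of an element of $G$ is positive at $q$, so $d$ stays admissible. For (F2), first increase $d_{q_2}$ until $W^j\cdot d<0$ for the $W^j$ of the second sort; this can spoil only the inequalities for the vectors of $q_1$. Then increase $d_{q_1}$. This restores them, leaves the products of the second sort unchanged, and makes those of the first sort negative. Apply Lemma~\ref{lem:F}.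
\end{proof}

For the rest of the paper suppose that $\tau\in R_A$ and that the conclusion of Theorem~\ref{thm:reduced} fails. Then (F1) and (F2) fail. In particular $R_B\cap G\ne\emptyset$, and
\begin{equation}\label{eq:U}
\psi_q\ge0,\ \text{ that is, }\ T_q\ge D_q,\quad\text{for every unbeaten } q ;
\end{equation}
indeed $W^j_q=\psi_q+y^j_q\le\psi_q$ for unbeaten $q$, so $\psi_q<0$ would give (F1). We shall reach a contradiction.

\subsection{The position of $\tau$}
As $Z=\{\tau\}$ and $v'\ge1$ on $G$, the arrows between $k<l$ in $G$ are as follows: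
\begin{equation}\label{eq:arrowsG}
\begin{array}{ll}
k\to l:&\quad k\in R_A,\ \Delta v(k,l)\ge2,\quad\text{ or }\quad k\in R_B,\ \Delta v'(k,l)\ge2;\\[2pt]
l\to k:&\quad l\in R_A,\ v_k\ge1,\ \Delta u(k,l)\ge2,\quad\text{ or }\quad l\in R_B,\ \Delta u'(k,l)\ge2 .
\end{array}
\end{equation}
If $k<w<l$ lie in $R_B$ with $k,l\in G$, then $\Delta v'(k,l)\ge\bar b_{k+1}+\bar b_{w+1}\ge2$ and $\Delta u'(k,l)\ge b_w+b_l\ge2$, a $2$-cycle. Since $\tau\in R_B$, it follows that $|R_B\cap G|\le2$ and that $R_B\cap G$ lies on one side of $\tau$.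

\begin{lemma}\label{lem:pos}
We have $\tau=1$ or $\tau=t$.
\end{lemma}

\begin{proof}
Let $R_B\cap G$ lie to the right of $\tau$ and take $l$ in it. An index $k<\tau$ would lie in $R_A$ by (H1), and $\Delta v(k,l)\ge\bar a_{k+1}+\bar a_{\tau+1}\ge2$, $\Delta u'(k,l)\ge b_\tau+b_l\ge2$ would give a $2$-cycle. So $\tau=1$.

Let $R_B\cap G$ lie to the left of $\tau$ and suppose $l>\tau$ exists; then $l\in R_A$. For $k\in R_B\cap G$ we have $\Delta v'(k,l)\ge\bar b_{k+1}+\bar b_{\tau+1}\ge2$ and $\Delta u(k,l)\ge a_\tau+a_l\ge2$, so $v_k=0$, as there is no $2$-cycle. Thus $R_B\cap G\subseteq E$. By acyclicity some $q\in E$ is beaten by no element of $E$. Elements of $G\setminus E$ have only arrows of kind A, which do not end in $E$. So $q$ is unbeaten, while $T_q=0<D_q$ by \eqref{eq:x}, against \eqref{eq:U}.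
\end{proof}

If $\tau=1$, then $E=\emptyset$ by Lemma~\ref{lem:v}(b). So either $E=\emptyset$, which is treated in Section~\ref{sec:chains}, or $E\ne\emptyset$ and $\tau=t$, which is treated in Section~\ref{sec:Lb}.

\section{The case $E=\emptyset$: chains}\label{sec:chains}

When $v\ge1$ on $G$, the truncation by $v_k$ in \eqref{eq:W} and \eqref{eq:arrowsG} plays no role, and the problem acquires a left-right symmetry that exchanges $u$ and $v$. To use it safely we isolate the data on which the argument depends.

\begin{definition}\label{def:chain}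
A \emph{chain} consists of an integer $m\ge1$, nonempty sets $R,R'$ with $R\cup R'=[m]$, integers $a_k,\bar a_k,b_k,\bar b_k\ge0$ for $2\le k\le m$, integers $D_k$ and elements $p_k,h_k\in\mathbb Z_{\ge0}\cup\{\infty\}$ for $k\in[m]$, subject to (K1)--(K5) below. Put $T_k=\min(p_k,h_k)$, $\ell(j,j)=0$,
\[
\ell(j,k)=\bar a_{j+1}+\dots+\bar a_k\ \ (j<k),\qquad \ell(j,k)=a_{k+1}+\dots+a_j\ \ (k<j),
\]
and define $\ell'$ in the same way from $\bar b,b$. Say that $j$ \emph{beats} $k$ \emph{via A} if $j\in R$ and $\ell(j,k)\ge2$, and \emph{via B} if $j\in R'$ and $\ell'(j,k)\ge2$. For $j\in R'$ let $\widetilde W^j_k=T_k+\ell(j,k)-D_j-1$.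
\begin{enumerate}
\item[(K1)] $a_k+\bar a_k=b_k+\bar b_k=:n_k\ge1$ and $D_k-D_{k-1}=\bar b_k-\bar a_k=a_k-b_k$.
\item[(K2)] $p_k=p_{k-1}+\bar a_k$, $h_{k-1}=h_k+a_k$, and $T_k<\infty$.
\item[(K3)] $k\in R$ if and only if ($k=1$ or $a_k\ge1$) and ($k=m$ or $\bar a_{k+1}\ge1$). If $k\in R'$, then ($k=1$ or $b_k\ge1$) and ($k=m$ or $\bar b_{k+1}\ge1$).
\item[(K4)] No two positions beat each other.
\item[(K5)] If $q$ is unbeaten, then $T_q\ge D_q$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:chain}
In every chain one of the following holds.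
\begin{enumerate}
\item[(i)] $\widetilde W^j\ge0$ for some $j\in R'$.
\item[(ii)] $\widetilde W^j-e_i+\sum\{e_k: i\text{ beats }k\text{ via A}\}\ge0$ for some $j\in R'$, $i\in R$.
\item[(iii)] Every $\widetilde W^j$ is nonpositive and nonzero, with the possible exception of those that have a negative entry at one fixed unbeaten position.
\end{enumerate}
\end{lemma}

We first show that the lemma settles the case $E=\emptyset$. By Lemma~\ref{lem:pos}, $G$ consists of consecutive indices; number them $1,\dots,m$, keep the steps $a,\bar a,b,\bar b$ between them and the values $D_k$, and let $R=R_A\cap G\supseteq P$ and $R'=R_B\cap G$. Put $p_k=v_k-v_\tau-1$, $h_k=\infty$ if $\tau=1$, and $p_k=v_k$, $h_k=u_\tau-u_k-1$ if $\tau=t$. These are nonnegative by \eqref{eq:step}, $\min(p_k,h_k)=x^\tau_k=T_k$ by \eqref{eq:x}, and (K1), (K2) hold. For (K3) we need that the first element of $G$ has $a\ge1$ and that the last one is $t$ or is followed by a step with $\bar a\ge1$. If $\tau=1$, then $a_2-b_2=D_2-D_1\ge1$ in the original numbering. If $\tau=t$, then $a_1=0$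 would give $b_1=-D_1\le0$ and $1\notin R_A\cup R_B$, and $\bar a_t=\bar b_t+1+D_{t-1}\ge1$. Beating in the chain is beating in $G$ by \eqref{eq:arrowsG}, so (K4) is Lemma~\ref{lem:short} and (K5) is \eqref{eq:U}. By \eqref{eq:W}, $W^j=\min(T+v,\widetilde W^j)$ on $G$, and $T+v\ge1$. Hence (i) gives $W^j\ge0$, against (C2). In case (ii) the A-vector $V$ of $i$ satisfies $\widetilde W^j+V|_G\ge0$ and $T+v+V\ge0$ on $G$, against (C3). In case (iii), $W^j\le\widetilde W^j$ gives (F1). All three are contradictions.

\begin{proof}[Proof of Lemma~\ref{lem:chain}]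
\emph{Reversal.} Send position $k$ to $m+1-k$, and put $a^*_k=\bar a_{m+2-k}$, $\bar a^*_k=a_{m+2-k}$, $b^*_k=\bar b_{m+2-k}$, $\bar b^*_k=b_{m+2-k}$, $p^*_k=h_{m+1-k}$, $h^*_k=p_{m+1-k}$, $D^*_k=D_{m+1-k}$. Then $\ell$, $\ell'$, $T$, $D$, $\widetilde W$ and the beating relations are merely relabeled; the two expressions for $D_k-D_{k-1}$ in (K1), the two recursions in (K2) and the two halves of each condition in (K3) are exchanged. So the reversal of a chain is a chain, and it satisfies (i), (ii) or (iii) exactly when the chain does.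

\emph{Two general facts.} From (K2), for all $j,k$,
\begin{equation}\label{eq:T}
T_k\ge T_j-\ell(k,j),
\end{equation}
because $p_k=p_j-\ell(k,j)$, $h_k\ge h_j$ for $k<j$, and $h_k=h_j-\ell(k,j)$, $p_k\ge p_j$ for $k>j$. From (K3), for $i<j<k$:
\begin{equation}\label{eq:three}
\begin{array}{l}
\text{if $i,j\in R$ or $i,j\in R'$, then $i$ beats $k$;}\\
\text{if $j,k\in R$ or $j,k\in R'$, then $k$ beats $i$;}
\end{array}
\end{equation}
for instance $i,j\in R$ gives $\ell(i,k)\ge\bar a_{i+1}+\bar a_{j+1}\ge2$, and $j,k\in R$ gives $\ell(k,i)\ge a_j+a_k\ge2$. With (K4) we get $|R|,|R'|\le2$.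

\emph{Words.} Give a position the letter A, B or C according as it lies in $R\setminus R'$, $R'\setminus R$ or $R\cap R'$. The conditions $1\le|R|,|R'|\le2$ allow $26$ words: the six palindromes C, CC, ABA, BAB, ABBA, BAAB, the ten words BA, BC, AC, BAA, BBA, BAC, BCA, ABC, BBAA, BABA, and the reversals of these ten. By reversal it suffices to treat the sixteen words written out. Six of them do not occur.

BBA, BBAA, BCA: since $1\notin R$, we have $\bar a_2=0$, and $1,2\in R'$ give $a_2=n_2=b_2+\bar b_2\ge2$. So $3\in R$ beats $1$, and $1$ beats $3$ by \eqref{eq:three}.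
BABA: $1$ and $4$ beat each other by \eqref{eq:three}, applied to $1,3,4$ and to $1,2,4$.
BAAB: $3$ beats $1$, so $\bar b_2+\bar b_3\le1$; as $\bar b_2\ge1$, we get $\bar b_3=0$ and $b_3\ge1$. Then $\ell'(4,2)=b_3+b_4\ge2$, so $4$ beats $2$, while $2$ beats $4$ by \eqref{eq:three}.
ABBA: $3$ beats $1$, so $\bar a_2+\bar a_3\le1$; as $\bar a_2\ge1$, we get $\bar a_3=0$ and $a_3\ge1$. Then $\ell(4,2)=a_3+a_4\ge2$, so $4$ beats $2$, while $2$ beats $4$.

For the other ten words assume that (i) and (ii) fail; we show (iii) or reach a contradiction. The symbol $-$ denotes a negative entry, and (K4), (K5) are used without mention.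

\emph{C.} Position $1$ is unbeaten and $\widetilde W^1=T_1-D_1-1$, which is negative since (i) fails. So (iii) holds.

\emph{Common start for BA, BC, BAB, BAA, BAC.} Here $1\notin R$ and $2\in R$, so $\bar a_2=0$, $a_2=n_2$, $\bar b_2\ge1$. If $\bar b_2\ge2$, then $a_2\ge2$, and $1,2$ beat each other. So, with $\delta=D_1$,
\[
\bar a_2=0,\quad\bar b_2=1,\quad D_2=\delta+1,\quad p_1=p_2,\quad h_1\ge h_2,\quad T_1\ge T_2,
\]
and $1$ does not beat $2$.

\emph{BA, BC.} Position $2$ is unbeaten, so $T_1\ge T_2\ge\delta+1$ and $\widetilde W^1=(T_1-\delta-1,T_2-\delta-1)\ge0$, which is (i).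

\emph{BAB.} Since $3\notin R$, we have $a_3=0$ and $\bar a_3=n_3\ge b_3\ge1$. If $b_3\ge2$, then $2$ and $3$ beat each other; so $b_3=1$, and $2$ is unbeaten. Then $T_2\ge\delta+1$, $T_1\ge T_2$, and $T_3\ge T_2$ by \eqref{eq:T}. So $\widetilde W^1=(T_1-\delta-1,\,T_2-\delta-1,\,T_3+\bar a_3-\delta-1)\ge0$, which is (i).

\emph{BAA.} By \eqref{eq:three}, $3$ beats $1$, so $\bar b_2+\bar b_3\le1$ and $1$ beats nothing; $\bar b_3=0$, and $a_3,\bar a_3\ge1$. We have $R'=\{1\}$ and $\widetilde W^1=(T_1-\delta-1,\,T_2-\delta-1,\,T_3+\bar a_3-\delta-1)$.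
If $a_3=1$, then $2$ is unbeaten, so $T_1\ge T_2\ge\delta+1$ and $T_3\ge T_2-1\ge\delta$, which gives (i).
If $a_3\ge2$, then $3$ beats $1$ and $2$ via A, so $\bar a_3=1$, $D_3=\delta$, $3$ is unbeaten, $T_3\ge\delta$, and $h_1\ge h_2=h_3+a_3\ge\delta+2$. If $p_2\ge\delta+1$, then $T_1,T_2\ge\delta+1$ and (i) holds. So $T_1=T_2=p_2\le\delta$ and $T_3\le p_3=p_2+1$. If $T_3=\delta$, then $\widetilde W^1=(-,-,0)$ and (iii) holds. If $T_3=\delta+1$, then $p_2=\delta$ and $\widetilde W^1=(-1,-1,1)$, which is (ii) with $i=3$.

\emph{BAC.} As for BAA, $1$ beats nothing, $\bar b_3=0$ and $a_3,\bar a_3\ge1$. So $b_3=n_3\ge2$, $3$ beats $2$, $\bar a_3=1$, $D_3=\delta$, $3$ is unbeaten and $T_3\ge\delta$. We have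
\[
\widetilde W^1=(T_1-\delta-1,\,T_2-\delta-1,\,T_3-\delta),\qquad \widetilde W^3=(T_1+a_2+a_3-\delta-1,\,T_2+a_3-\delta-1,\,T_3-\delta-1).
\]
If $T_3\ge\delta+1$, then $T_1\ge T_2\ge T_3-1\ge\delta$ and $\widetilde W^3\ge0$. So $T_3=\delta$, $\widetilde W^3_3=-1$, and $h_1\ge h_2=h_3+a_3\ge\delta+1$. If $p_2\ge\delta+1$, then $\widetilde W^1\ge0$. Otherwise $\widetilde W^1=(-,-,0)$, and (iii) holds with the unbeaten position $3$.

\emph{AC.} Here $a_2,\bar a_2,b_2\ge1$, $R'=\{2\}$; put $\delta=D_2$, so $\widetilde W^2=(T_1+a_2-\delta-1,\,T_2-\delta-1)$.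
Let $\bar a_2=1$. Then $2$ is unbeaten. If $T_2\ge\delta+1$, then $T_1\ge T_2-1\ge\delta$ and (i) holds. So $\widetilde W^2_2<0$ and (iii) holds.
Let $\bar a_2\ge2$. Then $1$ beats $2$ via A, so $a_2=b_2=1$, $D_1=\delta$, $1$ is unbeaten, $T_1\ge\delta$, and $\widetilde W^2=(T_1-\delta,\,T_2-\delta-1)$. Since (i) fails, $T_2\le\delta$. If $T_1=\delta$, then $\widetilde W^2=(0,-)$ and (iii) holds. If $T_1\ge\delta+1$, then $T_2\ge T_1-1$ gives $T_2=\delta$, $T_1=\delta+1$ and $\widetilde W^2=(1,-1)$, which is (ii) with $i=1$.

\emph{ABC.} By \eqref{eq:three}, $3$ beats $1$, so $\bar a_2+\bar a_3\le1$, that is, $\bar a_2=1$, $\bar a_3=0$. Then $a_3=n_3=b_3+\bar b_3\ge2$, so $3$ beats $2$ and $\bar b_3=1$. With $\delta=D_2$ we have $D_3=\delta+1$, $3$ is unbeaten, $T_2\ge T_3\ge\delta+1$ and $T_1\ge T_3-1\ge\delta$ by \eqref{eq:T}. In $\widetilde W^2=(T_1+a_2-\delta-1,\,T_2-\delta-1,\,T_3-\delta-1)$ the first entry must be negative, so $a_2=0$ and $T_1=\delta$. As $h_1\ge h_3\ge\delta+1$, we get $p_1=\delta$, $p_2=p_3=\delta+1$ and $T_2=T_3=\delta+1$. So $\widetilde W^2=(-1,0,0)$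 and $\widetilde W^3_3=-1$, and (iii) holds with the unbeaten position $3$.

\emph{ABA.} Here $\bar a_2,a_3,\bar b_3\ge1$, and $2\notin R$ means $a_2=0$ or $\bar a_3=0$. Reversal exchanges $a_2$ with $\bar a_3$ and $a_3$ with $\bar a_2$, so we may assume $\bar a_3=0$. If $\bar a_2\ge2$, then $1$ beats $3$, so $a_2+a_3\le1$, that is, $a_2=0$ and $a_3=1$, and the reversed chain has $\bar a_3=0$, $\bar a_2=1$. So we may assume $\bar a_2=1$ and $\bar a_3=0$. If $\bar b_3\ge2$, then $a_3=n_3\ge2$ and $2,3$ beat each other; so $\bar b_3=1$. From the definition of $\delta$ on, the computation for ABC used only $\bar a_2=1$, $\bar a_3=0$, $\bar b_3=1$ and $1\notin R'$, $2\notin R$. It gives $\widetilde W^2=(-1,0,0)$, and since $R'=\{2\}$, (iii) holds.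

\emph{CC.} All of $a_2,\bar a_2,b_2,\bar b_2$ are positive. Either $1$ does not beat $2$ and $\bar a_2=\bar b_2=1$, or $2$ does not beat $1$ and $a_2=b_2=1$; by reversal assume the former. Then $D_1=D_2=\delta$, $2$ is unbeaten, $T_2\ge\delta$, and
\[
\widetilde W^1=(T_1-\delta-1,\,T_2-\delta),\qquad\widetilde W^2=(T_1+a_2-\delta-1,\,T_2-\delta-1).
\]
If $T_2\ge\delta+1$, then $T_1\ge\delta$ and $\widetilde W^2\ge0$. So $T_2=\delta$, $\widetilde W^2_2=-1$, and $\widetilde W^1=(-,0)$ since (i) fails; (iii) holds with the unbeaten position $2$.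
\end{proof}

\section{The case $E\ne\emptyset$}\label{sec:Lb}

Now $\tau=t$, $E=\{1,\dots,i_0\}$ and $T_k=\min(v_k,u_\tau-u_k-1)\le v_k$. The truncation that broke the symmetry now helps: $T$ is small where $v$ is small, and $i_0$ beats every index where $v$ is large. We use \eqref{eq:arrowsG}, Lemma~\ref{lem:short} and $|R_B\cap G|\le2$ throughout.

On $E$ we have $T=0<D$, so $\psi<0$, and by \eqref{eq:U} every element of $E$ is beaten. By (R1),
\begin{equation}\label{eq:E}
\text{elements of $E$ are beaten only by elements of $R_B\cap G$, through arrows of kind B.}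
\end{equation}

\emph{An index $l>i_0$ beats $i_0$.} Suppose $\sigma\in E$ beats $i_0$; then $\sigma\in R_B$ and $\Delta v'(\sigma,i_0)\ge2$. Take $\theta\in E$ beaten by no element of $E$. Then $\theta\ne i_0$, so $\theta\in R_B$, and $\theta$ is beaten by some $l'\in(R_B\cap G)\setminus E$. Hence $R_B\cap G=\{\theta,l'\}$, $\sigma=\theta$, and $\Delta v'(\theta,l')\ge\Delta v'(\theta,i_0)\ge2$, so $\theta$ and $l'$ beat each other. This is impossible, so there is $l\in R_B\cap G$ with
\[
l>i_0,\qquad l\to i_0,\qquad \Delta u'(i_0,l)\ge2 .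
\]
By monotonicity of $u'$, $l$ beats every element of $E$.

\emph{High indices.} Call $k\in G$ \emph{high} if $v_k\ge2$; then $i_0\to k$ by (R3). So $l$ is not high and $v_l=1$. A high $k$ has $k>l$ and $\Delta u'(i_0,k)\ge2$, so $k\notin R_B$, since otherwise $k\to i_0$; thus $k\in R_A$ by (H1). No high $k$ beats $l$, for $l\to i_0\to k\to l$ would be a $3$-cycle.

\emph{Indices with $v=1$.} Let $c_1<\dots<c_s$ be all indices with $v_k=1$. They include $l$ and not $\tau$, as $v_\tau=v'_\tau+1\ge v'_{i_0}+1\ge2$. They are consecutive, $c_1=i_0+1$, $\bar a_{c_1}=1$, $\bar a_{c_j}=0$ for $j\ge2$, and $\bar a_{c_s+1}\ge1$. So $c_j\in R_B\setminus R_A$ for $j<s$. Also $c_s\in R_A$: for $s\ge2$ because $a_{c_s}=n_{c_s}\ge1$, and for $s=1$ because $l=c_1$ has $n_l\ge b_l=\Delta u'(i_0,l)\ge2$ and $a_l=n_l-1\ge1$. If $s\ge3$, then $s=3$ and $c_1,c_3$ beat each other, since $\Delta v'(c_1,c_3)=\bar b_{c_2}+\bar b_{c_3}\ge2$ and $\Delta u(c_1,c_3)=n_{c_2}+n_{c_3}\ge2$. So $s\le2$. The set $G$ consists of $E$, the $c_j$ and the high indices, and $i_0$ beats no $c_j$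 by an arrow of kind A, since $x^{i_0}_{c_j}=0$.

\medskip\noindent\textbf{Case $s=1$.} Here $l=c_1$. It is beaten by no high index, by no element of $E\cap R_B$, since $l$ beats these, and not by $i_0$ through kind A. So $l$ is unbeaten, and $0\le\psi_l\le T_l\le1$.

Let $\psi_l=0$, so $W^l_l=-1$. If $R_B\cap G=\{l\}$, then (F1) holds. Otherwise $R_B\cap G=\{l,j\}$ with $j\in E$. Then $W^j_l=\psi_l+y^j_l=0$ because $j\not\to l$, $W^j_j=\psi_j-1<0$, and only $l$ beats $j$ by \eqref{eq:E}. So (F2) holds with $q_1=l$, $q_2=j$.

Let $\psi_l=1$, so $T_l=1$, $D_l=0$, $v'_l=1$. An index $j\in E\cap R_B$ would have $1\le v'_j<v'_l=1$. So $E=\{i_0\}$, and \eqref{eq:W} gives $W^l_l=0$, $W^l_{i_0}=\min(0,a_l-1)=0$ and $W^l_k=T_k+v_k-2\ge0$ for high $k$, against (C2).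

\medskip\noindent\textbf{Case $s=2$.} Write $c=c_1\in R_B\setminus R_A$ and $g=c_2\in R_A$. Then $\bar a_g=0$, $a_g=n_g$, $\bar b_g\ge1$. If $\bar b_g\ge2$, then $a_g\ge2$ and $c,g$ beat each other. So $\bar b_g=1$, $D_g=D_c+1$ and $c\not\to g$. Every high $k$ beats $c$, since $v_c=1$ and $\Delta u(c,k)\ge a_g+a_k\ge2$. Hence, if $c\to i_0$, there is no high index, for $c\to i_0\to k\to c$ would be a $3$-cycle.

\emph{Suppose $E\cap R_B=\emptyset$.} Then $E=\{i_0\}$ and $c\in R_B\cap G\subseteq\{c,g\}$. The index $g$ is unbeaten: it is beaten neither by $i_0$ nor by $c$, nor by a high index, since high indices do not beat $g$ if $l=g$ and do not exist if $l=c$. From $1\ge T_g\ge D_g=D_c+1\ge1$ we get $T_g=D_g=1$, $D_c=0$; and $T_c=1$, because $v_c=1$ and $u_\tau-u_c-1\ge u_\tau-u_g-1\ge T_g$. By \eqref{eq:W},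
\[
W^c_c=0,\qquad W^c_g=0,\qquad W^c_k=T_k+v_k-2\ge0\ \ (k\text{ high}),\qquad W^c_{i_0}=\min(0,a_c-1).
\]
By (C2), $W^c_{i_0}=-1$. If $g\in R_B$, then $W^g_g=-1$. If there is no high index, $W^c$ is nonpositive and nonzero, and (F1) holds with $q=g$. Otherwise $c\not\to i_0$, so only $g$ beats $i_0$ by \eqref{eq:E}, and (F2) holds with $q_1=g$, $q_2=i_0$.

\emph{Suppose $j\in E\cap R_B$.} Then $R_B\cap G=\{j,c\}$ and $l=c$, so there is no high index, $c\to j$ and $j\not\to c$. Since $\Delta v'(j,g)=\Delta v'(j,c)+1\ge2$, we have $j\to g$, so $g\not\to c$, for $c\to j\to g\to c$ would be a $3$-cycle. As $E\subseteq\{j,i_0\}$ and $j$ is the only element of $E$ with arrows of kind B, the index $c$ is unbeaten. From $1\ge T_c\ge D_c=v'_c-1\ge v'_j\ge1$ we get $\psi_c=0$. So $W^c_c=-1$, $W^j_c=\psi_c+y^j_c=0$, $W^j_j=\psi_j-1<0$, and only $c$ beats $j$. Thus (F2) holds with $q_1=c$, $q_2=j$.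

\medskip
Every case contradicts (C2), (C3) or the failure of (F1) and (F2). Together with Section~\ref{sec:chains} and the case $\tau\notin R_A$ of Section~\ref{sec:weights}, this proves Theorem~\ref{thm:reduced}, and with it Theorems~\ref{thm:main} and~\ref{thm:more}(a). \qed

\begin{thebibliography}{9}
\bibitem{FFK} Josep Freixas, Marc Freixas, and Sascha Kurz, \emph{Characterization of threshold functions: state of the art, some new contributions and open problems}, arXiv:1603.00329 (2016).
\end{thebibliography}
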